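\title{Calogero--Moser families and the maximal component of the fixed locus of a regular automorphism}

\begin{abstract}
Let $W$ be a complex reflection group, $\mathcal{Z}_k$ its Calogero--Moser space with parameter $k$, $d$ a regular number of $W$ and $w_d$ a $\zeta_d$-regular element. We prove that a $\mathbb{C}^\times$-fixed point $p$ of $\mathcal{Z}_k$ lies on the irreducible component of maximal dimension of $\mathcal{Z}_k^{\boldsymbol{\mu}_d}$ if and only if $\sum_{\chi\in\mathfrak{F}_p}|\chi(w_d)|^2\neq 0$, where $\mathfrak{F}_p$ is the Calogero--Moser family of $p$. More precisely, this sum is a non-negative integer, the local degree at $p$ of a natural finite map from that component to an affine space. The proof computes the trace of an automorphism on a local fiber algebra in two ways: through baby Verma modules, and by deformation to a reduced fiber, where the trace counts fixed points.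
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $V$ be a finite-dimensional complex vector space and let $W\subset\mathrm{GL}_{\mathbb{C}}(V)$ be a finite group generated by reflections, that is, by elements $s\neq 1$ that fix a hyperplane pointwise. Let $\aleph$ be the set of pairs $(\Omega,j)$, where $\Omega$ is a $W$-orbit of reflecting hyperplanes, $e_\Omega$ is the order of the pointwise stabilizer of a hyperplane in $\Omega$, and $0\le j\le e_\Omega-1$. To a parameter $k\in\mathbb{C}^{\aleph}$ one attaches the rational Cherednik algebra $\mathbf{H}_k$ at $t=0$, a deformation of $\mathbb{C}[V\times V^*]\rtimes W$ whose presentation is recalled in Section~\ref{sec:cherednik}. The spectrum of its center,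
\[
\mathcal{Z}_k=\operatorname{Spec}Z(\mathbf{H}_k),
\]
is the generalized Calogero--Moser space of Etingof and Ginzburg \cite{EG}, a normal irreducible affine variety. For $k=0$ it is $(V\times V^*)/W$. The grading of $\mathbf{H}_k$ gives an action of $\mathbb{C}^\times$ on $\mathcal{Z}_k$, and by Gordon \cite{Gordon} the action of the center on baby Verma modules induces a surjection $\operatorname{Irr}(W)\to\mathcal{Z}_k^{\mathbb{C}^\times}$. Its fibers are the \emph{Calogero--Moser $k$-families} of $W$; we write $\mathfrak{F}_p$ for the family attached to $p\in\mathcal{Z}_k^{\mathbb{C}^\times}$.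

Between the finite set $\mathcal{Z}_k^{\mathbb{C}^\times}$ and the whole space lie the fixed loci $\mathcal{Z}_k^{\boldsymbol{\mu}_d}$ of the groups $\boldsymbol{\mu}_d\subset\mathbb{C}^\times$ of $d$-th roots of unity. Each of them contains every point $p\in\mathcal{Z}_k^{\mathbb{C}^\times}$, and one may ask whether the characters in $\mathfrak{F}_p$ detect the irreducible components of $\mathcal{Z}_k^{\boldsymbol{\mu}_d}$ through $p$. For certain $d$ there is a distinguished component and a distinguished conjugacy class of $W$ to compare. Let $V_{\mathrm{reg}}$ be the open subset of $V$ on which $W$ acts freely, fix $d\ge 1$ and a primitive $d$-th root of unity $\zeta_d$. An element $w\in W$ is \emph{$\zeta_d$-regular} if $\operatorname{Ker}(w-\zeta_d\mathrm{Id}_V)\cap V_{\mathrm{reg}}\neq\varnothing$, and $d$ is a \emph{regular number} if such an element exists. In that case a $\zeta_d$-regular element $w_d$ is unique up to conjugacy (Springer), and $\mathcal{Z}_k^{\boldsymbol{\mu}_d}$ is known to have a unique irreducible component of maximal dimension, denoted $(\mathcal{Z}_k^{\boldsymbol{\mu}_d})_{\max}$.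 Bonnaf\'e proved that $p\in(\mathcal{Z}_k^{\boldsymbol{\mu}_d})_{\max}$ as soon as $\sum_{\chi\in\mathfrak{F}_p}|\chi(w_d)|^2\neq0$. The problem, posed in \cite{Bonnafe}, is whether this condition is also necessary. It is.

\begin{theorem}\label{thm:main}
Let $d$ be a regular number of $W$, let $k\in\mathbb{C}^\aleph$ be arbitrary and let $p\in\mathcal{Z}_k^{\mathbb{C}^\times}$. Then $p\in(\mathcal{Z}_k^{\boldsymbol{\mu}_d})_{\max}$ if and only if $\sum_{\chi\in\mathfrak{F}_p}|\chi(w_d)|^2\neq0$.
\end{theorem}

Two extreme cases suggest what the sum measures. The space $\mathcal{Z}_k$ comes with a finite map $\Upsilon\colon\mathcal{Z}_k\to V/W\times V^*/W$ of degree $|W|$, and $\mathcal{Z}_k^{\mathbb{C}^\times}=\Upsilon^{-1}(0)$. For $d=1$ we have $w_d=1$ and $(\mathcal{Z}_k^{\boldsymbol{\mu}_d})_{\max}=\mathcal{Z}_k$; we shall see that $\sum_{\chi\in\mathfrak{F}_p}\chi(1)^2$ is the dimension of the local algebra of the fiber $\Upsilon^{-1}(0)$ at $p$, so that the identity $|W|=\sum_\chi\chi(1)^2$ describes how the $|W|$ sheets of $\Upsilon$ are shared among the points over $0$. For $k=0$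 there is one point over $0$, one family, and the sum is $|C_W(w_d)|$ by the orthogonality relations. One is led to guess that in general $(\mathcal{Z}_k^{\boldsymbol{\mu}_d})_{\max}$ is a cover of degree $|C_W(w_d)|$ of some affine space, and that $\sum_{\chi\in\mathfrak{F}_p}|\chi(w_d)|^2$ of its sheets pass through $p$. This is what we prove. Put $\tau_d=\zeta_d^{-1}w_d$. The sum is a non-negative integer, equal to the local degree at $p$ of the finite map
\[
(\mathcal{Z}_k^{\boldsymbol{\mu}_d})_{\max}\longrightarrow (V/W)^{\tau_d}\times(V^*/W)^{\tau_d},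
\]
which has total degree $|C_W(w_d)|$. The precise statement is Theorem~\ref{thm:strong}; it holds for every element $\tau$ of finite order of the normalizer of $W$ that fixes a vector of $V_{\mathrm{reg}}$ and stabilizes $k$. The proof gives both implications of Theorem~\ref{thm:main} at once.

The method rests on two elementary facts. The trace of an automorphism of finite order does not change in a family of vector spaces over a connected base, and on the algebra of functions on a finite set it counts fixed points. We restrict $\Upsilon$ to the affine space of $\tau$-fixed points of $V/W\times V^*/W$, over which $\tau$ acts fiber by fiber. At the special fiber over $0$, representation theory computes the trace of $\tau$ on the local algebra at $p$. At the generic fiber, which is reduced, the same trace counts the $\tau$-fixed sheets through $p$, and these are the sheets of the maximal component.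

Section~\ref{sec:cherednik} recalls the objects, Section~\ref{sec:statement} states the strong form, and Section~\ref{sec:example} works out the symmetric group $\mathfrak{S}_3$ by hand. Sections~\ref{sec:traces} to~\ref{sec:end} contain the proof.

\section{Cherednik algebras at $t=0$ and families}\label{sec:cherednik}

A point of an affine $\mathbb{C}$-scheme of finite type means a closed point, and $\mathbb{C}_y$ denotes the residue field at $y$. We identify $\mathbb{C}[V]=S(V^*)$ and $\mathbb{C}[V^*]=S(V)$. For a finite set $S$, let $\operatorname{Fun}(S)$ be the algebra of complex functions on $S$. The \emph{rank} of a finitely generated module $N$ over a domain $R$ is the dimension of $N\otimes_R\operatorname{Frac}R$.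

\subsection*{The algebra}
For a reflection $s$, choose a linear form $\alpha_s\in V^*$ whose kernel is the hyperplane of $s$; then $x-s(x)\in\mathbb{C}\alpha_s$ for all $x\in V^*$. The algebra $\mathbf{H}_k$ is the quotient of $T(V\oplus V^*)\rtimes W$ by the relations $[y,y']=[x,x']=0$ and
\begin{equation}\label{eq:relation}
[y,x]=\sum_{s}c_s\,\langle y,x-s(x)\rangle\, s\qquad(y,y'\in V,\ x,x'\in V^*),
\end{equation}
where $s$ runs over the reflections of $W$. Here $c_s$ is a linear combination of the $k_{\Omega,j}$, with $\Omega$ the orbit of the hyperplane of $s$, whose coefficients depend only on $j$, $e_\Omega$ and $\det s$; every $W$-invariant function on the reflections arises in this way, and the normalization plays no role below. Put $Z=Z(\mathbf{H}_k)$, $e=\frac{1}{|W|}\sum_{w\in W}w$ and $P=\mathbb{C}[V]^W\otimes\mathbb{C}[V^*]^W$. We use the following published facts \cite{EG,Gordon,BR}.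

\begin{itemize}
\item[(F1)] (PBW.) For every $k$, multiplication is a linear isomorphism $\mathbb{C}[V]\otimes\mathbb{C}W\otimes\mathbb{C}[V^*]\to\mathbf{H}_k$, and likewise with $V$ and $V^*$ exchanged. Also $\mathbf{H}_0=\mathbb{C}[V\times V^*]\rtimes W$.
\item[(F2)] (Satake.) $P\subset Z$, the algebra $e\mathbf{H}_ke$ is commutative, and $z\mapsto ze$ is an isomorphism $Z\to e\mathbf{H}_ke$.
\item[(F3)] (Dunkl embedding.) Let $\delta=\prod_H\alpha_H^{e_H}\in\mathbb{C}[V]^W$, the product over the reflecting hyperplanes $H=\operatorname{Ker}\alpha_H$, with $e_H=e_\Omega$ for $H\in\Omega$; its nonvanishing locus is $V_{\mathrm{reg}}$. The identity on $\mathbb{C}[V]\rtimes W$ and the map $y\mapsto D_y=y-\sum_sc_s\langle y,\alpha_s\rangle\alpha_s^{-1}s$ on $V$ induce an isomorphism $\mathbf{H}_k[\delta^{-1}]\simeq\mathbb{C}[V_{\mathrm{reg}}\times V^*]\rtimes W$.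
\item[(F4)] (Chevalley--Shephard--Todd.) $\mathbb{C}[V]^W$ is a polynomial ring and $\mathbb{C}[V]$ is free of rank $|W|$ over it; likewise for $V^*$.
\end{itemize}

The inclusion $P\subset Z$ defines $\Upsilon\colon\mathcal{Z}_k\to\operatorname{Spec}P=V/W\times V^*/W$. Let $(m_i)$ and $(n_j)$ be homogeneous bases of $\mathbb{C}[V]$ over $\mathbb{C}[V]^W$ and of $\mathbb{C}[V^*]$ over $\mathbb{C}[V^*]^W$. For $f\in\mathbb{C}[V]^W$ and $g\in\mathbb{C}[V^*]^W$, centrality gives $fg\cdot m_iwn_j=(fm_i)\,w\,(n_jg)$, so (F1) shows:
\begin{equation}\label{eq:basis}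
\text{the elements } m_iwn_j \text{ form a basis of } \mathbf{H}_k \text{ over } P.
\end{equation}
As $P$ is noetherian, $Z$ is finite over $P$, and $\Upsilon$ is a finite map.

The relations are homogeneous for the $\mathbb{Z}$-grading $\deg V^*=1$, $\deg V=-1$, $\deg W=0$, and $\lambda\in\mathbb{C}^\times$ acts on the part of degree $i$ by $\lambda^i$. Homogeneous generators of $\mathbb{C}[V]^W$ and $\mathbb{C}[V^*]^W$ have nonzero degree, so $0$ is the only $\mathbb{C}^\times$-fixed point of $\operatorname{Spec}P$. Conversely, the connected group $\mathbb{C}^\times$ fixes each point of the finite stable set $\Upsilon^{-1}(0)$. Hence $\mathcal{Z}_k^{\mathbb{C}^\times}=\Upsilon^{-1}(0)$.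

\subsection*{Local factors}
Let $(R,\mathfrak{m})$ be a complete noetherian local ring and $C$ a commutative finite $R$-algebra. Then $C$ has finitely many maximal ideals, which correspond to those of $C/\mathfrak{m}C$, and $C$ is the product of its localizations at them. We call these localizations the \emph{local factors} of $C$; each is cut out by an idempotent. We use this for $R=\mathbb{C}$ and for $R$ a ring of formal power series.

\subsection*{Baby Verma modules}
Let $P_+\subset P$ be the ideal of the point $0$. Let $\mathbb{C}[V]^{\mathrm{co}}$ be the coinvariant algebra, the quotient of $\mathbb{C}[V]$ by the ideal generated by the invariants without constant term, and define $\mathbb{C}[V^*]^{\mathrm{co}}$ in the same way. By \eqref{eq:basis}, for $\overline{\mathbf{H}}=\mathbf{H}_k/P_+\mathbf{H}_k$ multiplication is an isomorphism $\mathbb{C}[V]^{\mathrm{co}}\otimes\mathbb{C}W\otimes\mathbb{C}[V^*]^{\mathrm{co}}\to\overline{\mathbf{H}}$. Thus $\overline{\mathbf{H}}$ contains $R=\mathbb{C}[V^*]^{\mathrm{co}}\rtimes W$, and $\overline{\mathbf{H}}=\mathbb{C}[V]^{\mathrm{co}}\otimes R$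 is a free right $R$-module. For a $W$-module $X$, let $V$ act on $X$ by $0$ and put
\[
\Delta(X)=\overline{\mathbf{H}}\otimes_RX=\mathbb{C}[V]^{\mathrm{co}}\otimes X .
\]
If $E_\chi$ is a simple module with character $\chi$, then $\Delta(\chi)=\Delta(E_\chi)$ is the \emph{baby Verma module} of $\chi$. (If one induces from $\mathbb{C}[V]^{\mathrm{co}}\rtimes W$ instead, one exchanges $V$ and $V^*$ here and in Section~\ref{sec:special}; every input used there is symmetric in $V$ and $V^*$.)

Let $\overline{Z}=Z/P_+Z=\prod_p\overline{Z}_p$ be the decomposition into local factors, indexed by $p\in\Upsilon^{-1}(0)$, with idempotents $b_p$. We also write $b_p$ for their images in $\overline{\mathbf{H}}$, which are central.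

\begin{lemma}\label{lem:families}
For each $\chi\in\operatorname{Irr}(W)$, exactly one $b_p$ acts on $\Delta(\chi)$ as the identity, and the others act by $0$.
\end{lemma}

\begin{proof}
The connected group $\mathbb{C}^\times$ fixes each of the finitely many idempotents of $\overline{Z}$, so $b_p$ has degree $0$. The module $\Delta(\chi)$ is graded, with $1\otimes E_\chi$ as its part of degree $0$. So $b_p$ preserves $1\otimes E_\chi$; it commutes with $W$, hence acts there by a scalar, which is $0$ or $1$. Since $1\otimes E_\chi$ generates $\Delta(\chi)$ and $b_p$ is central, $b_p$ acts on $\Delta(\chi)$ by the same scalar. Finally $\sum_pb_p=1$.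
\end{proof}

Gordon's map sends $\chi$ to the point $p$ of Lemma~\ref{lem:families}: the family $\mathfrak{F}_p$ is the set of $\chi$ with $b_p\Delta(\chi)=\Delta(\chi)$. For such $\chi$ the center acts on $\Delta(\chi)$ through the local algebra $\overline{Z}_p$, so $z-z(p)$ acts nilpotently for every $z\in Z$.

\section{The strong form of the theorem}\label{sec:statement}

From now on, $\tau\in N_{\mathrm{GL}(V)}(W)$ is an element of finite order with $V_{\mathrm{reg}}^\tau\neq\varnothing$, and $k$ is \emph{$\tau$-stable}: $k_{\tau(\Omega),j}=k_{\Omega,j}$. Put $\Gamma=\langle W,\tau\rangle=\bigcup_jW\tau^j$, a finite group in which $W$ is normal, and $C_W(\tau)=\{w\in W: w\tau=\tau w\}$.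

\subsection*{The action of $\tau$}
Stability of $k$ gives $c_{\tau s\tau^{-1}}=c_s$. Substituting $s=\tau s'\tau^{-1}$ in \eqref{eq:relation} yields
\[
[\tau y,\tau x]=\sum_{s'}c_{s'}\langle y,x-s'(x)\rangle\,\tau s'\tau^{-1},
\]
so the natural actions of $\tau$ on $V$, $V^*$ and, by conjugation, on $W$ extend to an automorphism of $\mathbf{H}_k$. This is the only role of the stability of $k$. The automorphism preserves $Z$ and $P$ and fixes $e$, so the Satake isomorphism is $\tau$-equivariant. We let $\tau$ act on $\mathcal{Z}_k$ so that $(\tau z)(q)=z(\tau^{-1}q)$.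

\subsection*{The numbers $|\chi(\tau)|$}
For $\chi\in\operatorname{Irr}(W)$ put ${}^\tau\chi(w)=\chi(\tau^{-1}w\tau)$, and let $\rho$ be a unitary representation with character $\chi$. If ${}^\tau\chi=\chi$, there is a unitary operator $T$, unique up to a scalar of modulus $1$ by Schur's lemma, with $\rho(\tau w\tau^{-1})=T\rho(w)T^{-1}$ for all $w\in W$; we put $|\chi(\tau)|=|\operatorname{tr}T|$. If ${}^\tau\chi\neq\chi$ we put $|\chi(\tau)|=0$.

\subsection*{Fixed point algebras}
For a commutative ring $C$ with an automorphism $\tau$, let $C_\tau$ be the quotient of $C$ by the ideal generated by all $\tau(x)-x$. If $C$ is a finitely generated $\mathbb{C}$-algebra, a point $q$ kills this ideal if and only if $x(\tau^{-1}q)=x(q)$ for all $x$; so the points of $\operatorname{Spec}C_\tau$ are the $\tau$-fixed points of $\operatorname{Spec}C$. If $C$ is an algebra over a ring $R_0$ and $\tau$ is $R_0$-linear, the ideal is generated by the image of the $R_0$-linear map $\tau-1$, so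
\begin{equation}\label{eq:basechange}
(C\otimes_{R_0}R_1)_\tau=C_\tau\otimes_{R_0}R_1\qquad\text{for every commutative $R_0$-algebra }R_1 .
\end{equation}

Put $B=P_\tau$, so that the points of $\operatorname{Spec}B$ are those of $(V/W)^\tau\times(V^*/W)^\tau$. Choose homogeneous algebraically independent generators $f_1,\dots,f_n$ of $\mathbb{C}[V]^W$ and $g_1,\dots,g_n$ of $\mathbb{C}[V^*]^W$ that are eigenvectors of $\tau$: since $\tau$ has finite order, one can take an eigenbasis of a graded $\tau$-stable complement of $\mathfrak{m}^2$ in the augmentation ideal $\mathfrak{m}$. The ideal defining $B$ contains the generators that are not fixed by $\tau$, and $\tau$ acts trivially modulo these generators. Hence $B$ is the polynomial ring on the $\tau$-fixed generators, and $\operatorname{Spec}B$ is an affine space. The map $\Upsilon$ sends $\mathcal{Z}_k^\tau$ to $\operatorname{Spec}B$.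

\begin{theorem}\label{thm:strong}
The variety $\mathcal{Z}_k^\tau$ has a unique irreducible component $(\mathcal{Z}_k^\tau)_{\max}$ of maximal dimension. Let $A$ be its coordinate ring, for the reduced structure.
\begin{itemize}
\item[(a)] $A$ is finite and torsion-free over $B$, of rank $|C_W(\tau)|$.
\item[(b)] Let $z\in\mathcal{Z}_k^\tau$ and $y=\Upsilon(z)\in\operatorname{Spec}B$. Let $\overline{Z}_z$ be the local factor at $z$ of $Z\otimes_P\mathbb{C}_y$, let $\widehat{B}$ be the completion of $B$ at $y$, and let $\widehat{A}_z$ be the local factor at $z$ of $A\otimes_B\widehat{B}$, with $\widehat{A}_z=0$ if $z\notin(\mathcal{Z}_k^\tau)_{\max}$. Then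
\[
\operatorname{Tr}(\tau\mid\overline{Z}_z)=\operatorname{rank}_{\widehat{B}}\widehat{A}_z .
\]
This non-negative integer is nonzero if and only if $z\in(\mathcal{Z}_k^\tau)_{\max}$.
\item[(c)] If $p\in\mathcal{Z}_k^{\mathbb{C}^\times}$ and $\tau(p)=p$, then $\operatorname{rank}_{\widehat{B}}\widehat{A}_p=\sum_{\chi\in\mathfrak{F}_p}|\chi(\tau)|^2$. In particular, $p\in(\mathcal{Z}_k^\tau)_{\max}$ if and only if $\sum_{\chi\in\mathfrak{F}_p}|\chi(\tau)|^2\neq0$.
\item[(d)] For $p$ as in {\rm(c)}, this sum equals $1$ if and only if $(\mathcal{Z}_k^\tau)_{\max}\to(V/W)^\tau\times(V^*/W)^\tau$ is \'etale at $p$; then $(\mathcal{Z}_k^\tau)_{\max}$ is smooth at $p$.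
\end{itemize}
\end{theorem}

We call $\operatorname{rank}_{\widehat{B}}\widehat{A}_z$ the \emph{local degree} at $z$ of the map $(\mathcal{Z}_k^\tau)_{\max}\to\operatorname{Spec}B$. The name is justified by $A\otimes_B\widehat{B}=\prod_z\widehat{A}_z$: the local degrees at the points over a given $y$ add up to the rank of $A$ over $B$.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:strong}]
Take $\tau=\tau_d=\zeta_d^{-1}w_d$. It has finite order and fixes the points of $\operatorname{Ker}(w_d-\zeta_d\mathrm{Id}_V)\cap V_{\mathrm{reg}}$. Every $k$ is $\tau_d$-stable, because $W$ and the scalars stabilize each orbit $\Omega$. The element $w_d$ acts on $\mathbf{H}_k$ by an inner automorphism, hence trivially on $Z$; the scalar $\zeta_d^{-1}\mathrm{Id}_V$ acts on $V$ by $\zeta_d^{-1}$ and on $V^*$ by $\zeta_d$, that is, as the element $\zeta_d\in\mathbb{C}^\times$, which generates $\boldsymbol{\mu}_d$. So $\mathcal{Z}_k^{\tau_d}=\mathcal{Z}_k^{\boldsymbol{\mu}_d}$, and this set contains every $p\in\mathcal{Z}_k^{\mathbb{C}^\times}$. Conjugation by $\tau_d$ on $W$ is conjugation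 by $w_d$, so every $\chi$ is $\tau_d$-stable, $T=\rho(w_d)$ is a possible choice, $|\chi(\tau_d)|=|\chi(w_d)|$ and $C_W(\tau_d)=C_W(w_d)$. Part (c) is the theorem, and parts (a) and (c) give the statement on degrees made in the introduction.
\end{proof}

We fix $a\in V_{\mathrm{reg}}^\tau$ and a matching vector in $V^*$. Let $h$ be a $\Gamma$-invariant positive definite Hermitian form on $V$, linear in the first variable. The bijection $v\mapsto h(\cdot,v)$ from $V$ to $V^*$ is $\Gamma$-equivariant, so $b=h(\cdot,a)$ is fixed by $\tau$ and has trivial stabilizer in $W$.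

\section{The symmetric group $\mathfrak{S}_3$ with $d=2$}\label{sec:example}

If $\dim V=1$, an element $\tau$ that fixes a nonzero vector is the identity, so the first instructive case has rank $2$. We need one central element.

\begin{lemma}\label{lem:euler}
Let $(y_i)$ be a basis of $V$ with dual basis $(x_i)$. The element $\mathrm{eu}=\sum_ix_iy_i+\sum_sc_ss$ lies in $Z$. For $\chi\in\mathfrak{F}_p$ we have $\mathrm{eu}(p)=\sum_sc_s\chi(s)/\chi(1)$. The isomorphism {\rm(F3)} sends $\mathrm{eu}$ to the function $(v,\xi)\mapsto\langle v,\xi\rangle$.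
\end{lemma}

\begin{proof}
Both sums commute with $W$. By \eqref{eq:relation}, $\sum_ix_i[y_i,x]=\sum_sc_s(x-s(x))s$, while $[s,x]=(s(x)-x)s$; so $[\mathrm{eu},x]=0$. Since $\sum_i\langle y,x_i-s(x_i)\rangle y_i=y-s^{-1}(y)$, we get $\sum_i[x_i,y]y_i=-\sum_sc_s\,s\,(y-s^{-1}(y))$, while $[s,y]=s\,(y-s^{-1}(y))$; so $[\mathrm{eu},y]=0$. On $1\otimes E_\chi\subset\Delta(\chi)$ the $y_i$ act by $0$ and $\sum_sc_ss$ acts by the scalar $\sum_sc_s\chi(s)/\chi(1)$, which is $\mathrm{eu}(p)$ because $\mathrm{eu}-\mathrm{eu}(p)$ acts nilpotently. Finally $\sum_ix_iD_{y_i}=\sum_ix_iy_i-\sum_sc_ss$, because $\sum_i\langle y_i,\alpha_s\rangle x_i=\alpha_s$.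
\end{proof}

Let $W=\mathfrak{S}_3$ act on $V=\{v\in\mathbb{C}^3: v_1+v_2+v_3=0\}$, identify $V^*$ with $V$ by the form $(v,v')=\sum v_iv_i'$, and let $c$ be the common value of $c_s$ on the three transpositions. Take $d=2$, $w=(1\,2)$ and $v_0=(1,-1,0)$. Then $wv_0=-v_0$ and $v_0$ has distinct coordinates, so $w$ is $(-1)$-regular; $\tau=-w$, $V^\tau=\mathbb{C}v_0$ and $C_W(\tau)=\{1,w\}$. The characters $1$, $\operatorname{sgn}$ and $\chi_V$ take the values $1,-1,0$ at $w$. For $c\ne0$, Lemma~\ref{lem:euler} gives them the distinct values $\mathrm{eu}(p)=3c,-3c,0$, so the families are singletons, attached to points $p_1,p_{\operatorname{sgn}},p_V$. For $c=0$ there is a single family.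

The invariants are generated in degrees $2$ and $3$, and $\tau$ acts on them by $(-1)^{\deg}$. So $B=\mathbb{C}[f,g]$ with $f=\sum x_i^2$, $g=\sum y_i^2$ for an orthonormal basis $(y_1,y_2)$ of $V$. Let us compute the image of $g$ under (F3). It is central, hence a function on $V_{\mathrm{reg}}\times V^*$, so it equals the coefficient of $1\in W$ in $\sum_iD_{y_i}^2$. A product $ss'$ of transpositions is $1$ only if $s=s'$, and $\alpha_s^{-1}s\,\alpha_s^{-1}s=-\alpha_s^{-2}$. Hence
\[
g\longmapsto (\xi,\xi)-c^2\sum_s\frac{(\alpha_s,\alpha_s)}{\alpha_s(v)^2}.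
\]
Proposition~\ref{prop:component} will show that $X=(\mathcal{Z}_k^\tau)_{\max}$ is the closure of the image of $V_{\mathrm{reg}}^\tau\times(V^*)^\tau=\{(\lambda v_0,\mu v_0):\lambda\neq0\}$. The roots $v_i-v_j$ have $(\alpha,\alpha)=2$ and take the values $2\lambda,\lambda,-\lambda$ at $\lambda v_0$. Therefore
\[
f=2\lambda^2,\qquad \mathrm{eu}=2\lambda\mu,\qquad g=2\mu^2-\frac{9c^2}{2\lambda^2},\qquad\text{so}\qquad \mathrm{eu}^2=fg+9c^2\ \text{ on }X .
\]
This determines $A$. Pulling back functions embeds $A$ in $\mathbb{C}[\lambda^{\pm1},\mu]$, and the image is invariant under $(\lambda,\mu)\mapsto(-\lambda,-\mu)$, which is the action of $w$; so $A\subset\mathbb{C}[\lambda^{\pm2},\lambda\mu]\subset\operatorname{Frac}A'$, where $A'\subset A$ is generated by $f,g,\mathrm{eu}$. The ring $A'$ has dimension $2$ and is a quotient of the two-dimensional domain $\mathbb{C}[f,g,\epsilon]/(\epsilon^2-fg-9c^2)$, hence equal to it. It is normal: for $c\neq0$ the surface is smooth, and for $c=0$ it is the ring of invariants $\mathbb{C}[\lambda^2,\lambda\mu,\mu^2]$. As $A$ is finite over $B\subset A'$,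 we get $A=A'$, which is free of rank $2=|C_W(\tau)|$ over $B$.

For $c\neq0$, the points of $X$ over $0$ have $\mathrm{eu}=\pm3c$. They are $p_1$ and $p_{\operatorname{sgn}}$, the map to $\operatorname{Spec}B$ is \'etale there, and $p_V\notin X$. The local degrees $1,1,0$ are the numbers $|\chi(w)|^2$. For $c=0$ the two points merge and the local degree is $2=1+1+0$.

The general proof follows this picture. For $c\neq0$, the fiber of $\Upsilon$ over a generic $y\in\operatorname{Spec}B$ consists of $|W|=6$ reduced points (Proposition~\ref{prop:etale}), permuted by the involution $\tau$. Over $y=0$ they collect into local algebras of dimensions $\chi(1)^2=1,1,4$, and the trace of $\tau$ on each equals the trace of conjugation by $\rho(w)$ on $\operatorname{End}(E_\chi)$ (Proposition~\ref{prop:special}). For $\chi_V$, conjugation by $\operatorname{diag}(1,-1)$ on $2\times2$ matrices has eigenvalues $1,1,-1,-1$ and trace $0$: none of the four sheets through $p_V$ is fixed by $\tau$. The point $p_V$ is fixed, but it is not a limit of fixed points of generic fibers.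

\begin{remark}\label{rem:regular}
The hypothesis $V_{\mathrm{reg}}^\tau\ne\varnothing$ cannot be dropped. In the example with $c\neq0$, replace $\tau$ by $\tau'=-\mathrm{Id}_V$, which acts on $Z$ as $\tau$ does. Then $|\chi(\tau')|=\chi(1)$ and $C_W(\tau')=W$, so (a) would give rank $6$ instead of $2$, and (c) would put $p_V$ on $X$. The action on $Z$ depends only on the coset $W\tau$; the hypothesis selects the conjugacy class in it whose character values are relevant.
\end{remark}

\section{Two lemmas on traces}\label{sec:traces}

The first lemma moves a trace from one fiber to another, and the second evaluates it on a reduced fiber.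

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $R_0$ be a commutative $\mathbb{C}$-algebra that is a domain, $N$ a free $R_0$-module of finite rank, and $\varphi$ an $R_0$-linear automorphism of $N$ of finite order. Then $\operatorname{Tr}(\varphi\mid N)\in\mathbb{C}$, and for every homomorphism of $\mathbb{C}$-algebras from $R_0$ to a field $F$, the trace of $\varphi$ on $N\otimes_{R_0}F$ is this same complex number.
\end{lemma}

\begin{proof}
Over an algebraic closure of $\operatorname{Frac}R_0$, the eigenvalues of $\varphi$ are roots of unity, and these lie in $\mathbb{C}$. The trace on $N\otimes_{R_0}F$ is the image in $F$ of $\operatorname{Tr}(\varphi\mid N)$.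
\end{proof}

Recall that a commutative finite-dimensional algebra $C$ over a field $F$ of characteristic $0$ is \emph{\'etale} if the following equivalent conditions hold: $C$ is reduced; the trace form $(x,x')\mapsto\operatorname{Tr}(xx'\mid C)$ is nondegenerate; $C\otimes_F\overline{F}$ is the algebra of $\overline{F}$-valued functions on a finite set. Quotients and scalar extensions of \'etale algebras are \'etale.

\begin{lemma}[Counting]\label{lem:count}
Let $F$ be a field of characteristic $0$, $C$ an \'etale $F$-algebra and $\tau$ an $F$-automorphism of $C$. Then $\operatorname{Tr}(\tau\mid C)=\dim_FC_\tau$ in $F$.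
\end{lemma}

\begin{proof}
By \eqref{eq:basechange} we may assume that $F$ is algebraically closed. Then $C$ is the algebra of functions on a finite set $S$, and $\tau$ permutes the characteristic functions $1_\sigma$, $\sigma\in S$, through a permutation of $S$. The trace is $|S^\tau|$. The elements $\tau(x)-x$ vanish on $S^\tau$, and for $\sigma\notin S^\tau$ we have $1_\sigma(\tau(1_\sigma)-1_\sigma)=-1_\sigma$. So the ideal they generate consists of the functions vanishing on $S^\tau$, and $\dim C_\tau=|S^\tau|$.
\end{proof}

\section{Coinvariant algebras as $\Gamma$-modules}\label{sec:coinv}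

The fiber of $Z$ over $0$ will be described through the coinvariant algebras, so we need the action of $\Gamma$ on them. The method of the paper already applies here: the coinvariant algebra is the fiber at $0$ of $V\to V/W$, and it deforms to a free orbit, provided that orbit is $\tau$-stable. This is the first use of the hypothesis $V_{\mathrm{reg}}^\tau\neq\varnothing$.

\begin{proposition}\label{prop:coinv}
Let $v\in V$ have trivial stabilizer in $W$ and satisfy $\tau(Wv)=Wv$. Then $\mathbb{C}[V]^{\mathrm{co}}\simeq\operatorname{Fun}(Wv)$ as $\Gamma$-modules. The same holds with $V^*$ in place of $V$.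
\end{proposition}

\begin{proof}
Let $B_1=(\mathbb{C}[V]^W)_\tau$, the polynomial ring on the $\tau$-fixed $f_i$. By (F4), $N=\mathbb{C}[V]\otimes_{\mathbb{C}[V]^W}B_1$ is free of rank $|W|$ over $B_1$. An element $\gamma\in W\tau^j$ acts on $\mathbb{C}[V]^W$ as $\tau^j$, hence trivially on $B_1$, so $\Gamma$ acts $B_1$-linearly on $N$. The fiber of $N$ at $0$ is $\mathbb{C}[V]^{\mathrm{co}}$. The orbit $Wv$ is a $\tau$-fixed point of $V/W$, that is, a point of $\operatorname{Spec}B_1$. The fiber of $N$ there has dimension $|W|$ and surjects by restriction onto $\operatorname{Fun}(Wv)$, which has dimension $|W|$; so it is $\operatorname{Fun}(Wv)$. By Lemma~\ref{lem:rigid} the two fibers have the same character. The argument uses only (F4), which holds for $V^*$.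
\end{proof}

Let $\mathbb{C}W$ carry the action of $W$ by left multiplication and of $\tau$ by conjugation. For a finite-dimensional $W$-module $X$ and $\mathfrak{F}\subset\operatorname{Irr}(W)$, let $X_{\mathfrak{F}}$ be the sum of the $\chi$-isotypic components, $\chi\in\mathfrak{F}$. If $X$ is a $\Gamma$-module, the identity $w\tau x=\tau(\tau^{-1}w\tau)x$ shows that $\tau$ maps the $\chi$-isotypic component onto the ${}^\tau\chi$-isotypic one; so $X_{\mathfrak{F}}$ is $\Gamma$-stable when ${}^\tau\mathfrak{F}=\mathfrak{F}$.

\begin{corollary}\label{cor:coinv}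
\begin{itemize}
\item[(i)] Both coinvariant algebras are isomorphic to $\mathbb{C}W$, compatibly with $W$ and $\tau$. The trace of $\tau$ on each is $|C_W(\tau)|$.
\item[(ii)] If ${}^\tau\mathfrak{F}=\mathfrak{F}$, then $\operatorname{Tr}(\tau\mid\mathbb{C}[V^*]^{\mathrm{co}}_{\mathfrak{F}})=\sum_{\chi\in\mathfrak{F}}|\chi(\tau)|^2$.
\item[(iii)] For every finite-dimensional $\Gamma$-module $X$, there is a $\tau$-equivariant isomorphism $(\mathbb{C}[V]^{\mathrm{co}}\otimes X)^W\simeq X$.
\item[(iv)] If $\tau'\in W\tau$ fixes a vector of $V_{\mathrm{reg}}$, then $\tau'$ is $W$-conjugate to $\tau$.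
\end{itemize}
\end{corollary}

\begin{proof}
(i) Apply Proposition~\ref{prop:coinv} to $a$. The map $u\mapsto 1_{ua}$ from $\mathbb{C}W$ to $\operatorname{Fun}(Wa)$ is bijective, $w1_{ua}=1_{wua}$, and $\tau1_{ua}=1_{\tau ua}=1_{\tau u\tau^{-1}a}$ because $\tau a=a$. Use $b$ for $V^*$. The trace of $\tau$ on $\mathbb{C}W$ is the number of $u$ with $\tau u\tau^{-1}=u$.

(ii) By (i) we may compute in $\mathbb{C}W$. Its $\chi$-isotypic component is a two-sided ideal $I_\chi$, which $\rho$ maps isomorphically onto $\operatorname{End}(E_\chi)$, and $\tau I_\chi=I_{{}^\tau\chi}$. If ${}^\tau\chi\neq\chi$, then $I_\chi$ contributes nothing to the trace. If ${}^\tau\chi=\chi$, then $\rho(\tau x\tau^{-1})=T\rho(x)T^{-1}$ for all $x\in\mathbb{C}W$, so $\tau$ acts on $I_\chi\simeq\operatorname{End}(E_\chi)\simeq E_\chi\otimes E_\chi^*$ with trace $\operatorname{tr}(T)\operatorname{tr}(T^{-1})=|\operatorname{tr}T|^2$, as $T$ is unitary.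

(iii) The space $(\operatorname{Fun}(Wa)\otimes X)^W$ consists of the $W$-equivariant maps $\phi\colon Wa\to X$. Since $W$ acts simply transitively on $Wa$, evaluation at $a$ is an isomorphism onto $X$, and $(\tau\phi)(a)=\tau(\phi(\tau^{-1}a))=\tau(\phi(a))$.

(iv) Let $a'\in V_{\mathrm{reg}}$ be fixed by $\tau'$. Then $\tau(Wa')=Wa'$, so by Proposition~\ref{prop:coinv} and (i) the trace of $\tau$ on $\operatorname{Fun}(Wa')$ is $|C_W(\tau)|\neq0$. Hence $\tau ua'=ua'$ for some $u\in W$. The element $u^{-1}\tau u\tau'^{-1}$ lies in $W$ and fixes $a'$, so $u^{-1}\tau u=\tau'$.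
\end{proof}

Applied to $\tau_d=\zeta_d^{-1}w_d$, part (iv) gives the uniqueness of $w_d$ up to conjugacy. In the situation of Remark~\ref{rem:regular}, part (i) is what fails: the graded pieces of $\mathbb{C}[V]^{\mathrm{co}}$ have dimensions $1,2,2,1$, so $-\mathrm{Id}_V$ has trace $0$, not $6$.

\section{The center over $B$: freeness and generic reducedness}\label{sec:etale}

To apply Lemmas~\ref{lem:rigid} and~\ref{lem:count} to the center we need it to be free over $P$, and we need a reduced fiber over a point of $\operatorname{Spec}B$. The second point is the difficulty: $\operatorname{Spec}B$ is in general a proper subspace of $\operatorname{Spec}P$, and could lie in the branch locus of $\Upsilon$. For $k=0$ the fiber over $(Wa,Wb)$ is easy to compute. A scaling argument transports the result to any $k$: far from the origin, the parameter is negligible. Put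
\[
Z_B=Z\otimes_PB,\qquad Q=\operatorname{Frac}B .
\]

\begin{proposition}\label{prop:etale}
The center $Z$ is free of rank $|W|$ over $P$. The algebra $Z_B$ is free of rank $|W|$ over $B$, $\tau$ acts on it $B$-linearly, $(Z_B)_\tau=Z_\tau$, and $Z_B\otimes_BQ$ is an \'etale $Q$-algebra.
\end{proposition}

\begin{proof}
\emph{The family.} Let $\kappa$ be an indeterminate and let $\widetilde{\mathbf{H}}$ be the $\mathbb{C}[\kappa]$-algebra defined like $\mathbf{H}_k$, with $\kappa c_s$ in place of $c_s$. As $c_s$ is linear in $k$, we have $\widetilde{\mathbf{H}}/(\kappa-\kappa_0)=\mathbf{H}_{\kappa_0k}$ for $\kappa_0\in\mathbb{C}$. The PBW monomials (a monomial in $V^*$, times an element of $W$, times a monomial in $V$) span $\widetilde{\mathbf{H}}$ over $\mathbb{C}[\kappa]$: each use of \eqref{eq:relation} to reorder a word creates only terms with fewer letters from $V\oplus V^*$. If an element $\sum_i\gamma_i(\kappa)\mu_i$, with $\mu_i$ distinct PBW monomials, vanishes in every $\mathbf{H}_{\kappa_0k}$, then $\gamma_i(\kappa_0)=0$ for all $\kappa_0$ by (F1), so $\gamma_i=0$. Thus the monomials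 form a basis, and an element that vanishes in all specializations is $0$. Applying this to commutators, (F2) shows that $P$ is central in $\widetilde{\mathbf{H}}$ and that $E=e\widetilde{\mathbf{H}}e$ is commutative.

\emph{Freeness.} The proof of \eqref{eq:basis} shows that $\widetilde{\mathbf{H}}$ is free of finite rank over $\widetilde{P}=\mathbb{C}[\kappa]\otimes P$. The map $h\mapsto ehe$ is a $\widetilde{P}$-linear projector, so $E$ is finitely generated projective over $\widetilde{P}$ and $E/(\kappa-\kappa_0)E=e\mathbf{H}_{\kappa_0k}e$. In this proof only, give $V$ and $V^*$ degree $1$, $W$ degree $0$ and $\kappa$ degree $2$. The relations are homogeneous, and $\widetilde{P}$ is non-negatively graded with degree-zero part $\mathbb{C}$. Over such a ring a finitely generated graded projective module is free with a homogeneous basis (graded Nakayama lemma). Let $\varepsilon_1,\dots,\varepsilon_r$ be such a basis of $E$, of degrees $d_1,\dots,d_r$.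

\emph{One reduced fiber.} At $\kappa=0$ we have $e\mathbf{H}_0e\simeq\mathbb{C}[V\times V^*]^W$, by $\phi\mapsto\phi e$. Let $y_0=(Wa,Wb)\in\operatorname{Spec}P$. As in the proof of Proposition~\ref{prop:coinv}, $\mathbb{C}[V\times V^*]\otimes_P\mathbb{C}_{y_0}=\operatorname{Fun}(Wa)\otimes\operatorname{Fun}(Wb)$. Averaging over $W$ is a $P$-linear projector, so taking invariants commutes with $\otimes_P\mathbb{C}_{y_0}$. Hence the fiber of $E$ at $(0,y_0)$ is the algebra of functions on the set of $W$-orbits in $Wa\times Wb$. The action is free, so there are $|W|^2/|W|=|W|$ orbits. Thus $r=|W|$ and this fiber is \'etale. Setting $\kappa=1$ and using (F2), $Z\simeq e\mathbf{H}_ke$ is free of rank $|W|$ over $P$.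

\emph{Scaling.} Let $D=\det\bigl(\operatorname{Tr}(\varepsilon_i\varepsilon_j\mid E)\bigr)\in\widetilde{P}$ be the discriminant. Multiplication by a homogeneous element of degree $m$ has diagonal matrix entries of degree $m$, so the $(i,j)$ entry has degree $d_i+d_j$ and $D$ is homogeneous of degree $N=2\sum d_i$. As a function on $\mathbb{C}\times V\times V^*$ it satisfies $D(t^2\kappa,tv,t\xi)=t^ND(\kappa,v,\xi)$. The polynomial $\kappa\mapsto D(\kappa,a,b)$ is nonzero at $0$ by the previous step, so
\[
D(1,ta,tb)=t^ND(t^{-2},a,b)\neq0
\]
for all but finitely many $t\in\mathbb{C}^\times$. Since $ta$ and $tb$ are fixed by $\tau$, the point $(Wta,Wtb)$ lies in $\operatorname{Spec}B$; this is the second use of $V_{\mathrm{reg}}^\tau\neq\varnothing$. So the discriminant $D(1,\cdot,\cdot)$ of $Z$ over $P$ has nonzero image in $B$, the trace form of $Z_B\otimes_BQ$ is nondegenerate, and this algebra is \'etale.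

Finally, $Z_B$ is the quotient of $Z$ by the $\tau$-stable ideal generated by the $\tau(f)-f$, $f\in P$. So $\tau$ acts on $Z_B$, trivially on $B$, and $(Z_B)_\tau=Z_\tau$.
\end{proof}

\section{The trace on the fiber over $0$}\label{sec:special}

We now compute the trace of $\tau$ on $\overline{Z}_p$. The center is not directly visible, but the Satake isomorphism realizes $\overline{Z}$ inside the module $\overline{\mathbf{H}}e$, which has a filtration by baby Verma modules; on these, Lemma~\ref{lem:families} tells us how $b_p$ acts.

The automorphism $\tau$ preserves $P_+$, so it acts on $\overline{\mathbf{H}}$, $R$ and $\overline{Z}$, and $\tau(b_p)=b_{\tau(p)}$. For a module $X$ over $\overline{\mathbf{H}}$ or $R$, let ${}^\tau X$ be $X$ with $h$ acting as $\tau^{-1}(h)$. The map $h\otimes x\mapsto\tau(h)\otimes x$ is an isomorphism ${}^\tau\Delta(E_\chi)\to\Delta({}^\tau E_\chi)=\Delta({}^\tau\chi)$, and $b_{\tau(p)}$ acts on ${}^\tau\Delta(\chi)$ as $b_p$ acts on $\Delta(\chi)$. Hence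
\begin{equation}\label{eq:twist}
{}^\tau\mathfrak{F}_p=\mathfrak{F}_{\tau(p)} .
\end{equation}

\begin{proposition}\label{prop:special}
We have $\operatorname{Tr}(\tau\mid\overline{Z})=|C_W(\tau)|$. If $p\in\Upsilon^{-1}(0)$ and $\tau(p)=p$, then
\[
\operatorname{Tr}(\tau\mid\overline{Z}_p)=\sum_{\chi\in\mathfrak{F}_p}|\chi(\tau)|^2 .
\]
\end{proposition}

\begin{proof}
The isomorphism $z\mapsto ze$ is $P$-linear and $e(P_+\mathbf{H}_k)e=P_+e\mathbf{H}_ke$, so (F2) gives $\tau$-equivariant isomorphisms $\overline{Z}\simeq e\overline{\mathbf{H}}e$ and $\overline{Z}_p=b_p\overline{Z}\simeq eb_p\overline{\mathbf{H}}e$.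

Let $M=\mathbb{C}[V^*]^{\mathrm{co}}=\bigoplus_iM_i$, graded by polynomial degree. The map $m\mapsto me$ is a bijection $M\to Re$, with $w\cdot me=w(m)e$ and $\tau(me)=\tau(m)e$. The subspaces $\bigoplus_{j\ge i}M_je$ are stable under $R$ and $\tau$; the successive quotients are the $M_i$, with $V$ acting by $0$ since it raises the degree, and $W$, $\tau$ acting naturally. Multiplication identifies $\overline{\mathbf{H}}\otimes_RRe$ with $\overline{\mathbf{H}}e$, with $\tau$ acting as $\tau\otimes\tau$. Since $\overline{\mathbf{H}}$ is a free right $R$-module, induction is exact, and $\overline{\mathbf{H}}e$ has a $\tau$-stable filtration by $\overline{\mathbf{H}}$-submodules with quotients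
\[
\Delta(M_i)=\mathbb{C}[V]^{\mathrm{co}}\otimes M_i .
\]
On these, $W$ and $\tau$ act diagonally, because $w(\phi\otimes m)=(w\phi w^{-1})w\otimes m=w(\phi)\otimes w(m)$ and $\tau(\phi\otimes m)=\tau(\phi)\otimes\tau(m)$.

Put $\mathfrak{F}=\mathfrak{F}_p$, which is $\tau$-stable by \eqref{eq:twist}. The module $\Delta(M_i)$ is a direct sum of baby Verma modules, so $b_p\Delta(M_i)=\Delta((M_i)_{\mathfrak{F}})$ by Lemma~\ref{lem:families}. The element $eb_p$ is a $\tau$-fixed idempotent, so $X\mapsto eb_pX$ is exact and compatible with $\tau$. Therefore $eb_p\overline{\mathbf{H}}e$ has a $\tau$-stable filtration with quotients $(\mathbb{C}[V]^{\mathrm{co}}\otimes(M_i)_{\mathfrak{F}})^W$. Traces add along the filtration, and Corollary~\ref{cor:coinv}(iii) and (ii) give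
\[
\operatorname{Tr}(\tau\mid\overline{Z}_p)=\sum_i\operatorname{Tr}(\tau\mid(M_i)_{\mathfrak{F}})=\operatorname{Tr}(\tau\mid M_{\mathfrak{F}})=\sum_{\chi\in\mathfrak{F}}|\chi(\tau)|^2 .
\]
With $e$ in place of $eb_p$, the argument gives $\operatorname{Tr}(\tau\mid\overline{Z})=\operatorname{Tr}(\tau\mid M)=|C_W(\tau)|$ by Corollary~\ref{cor:coinv}(i).
\end{proof}

For $\tau=1$ this reads $\dim\overline{Z}_p=\sum_{\chi\in\mathfrak{F}_p}\chi(1)^2$, as announced in the introduction.

\begin{remark}
If $\tau(p)\neq p$, then by \eqref{eq:twist} no $\chi\in\mathfrak{F}_p$ is $\tau$-stable, so $\sum_{\chi\in\mathfrak{F}_p}|\chi(\tau)|^2=0$, and $p\notin\mathcal{Z}_k^\tau$. The hypothesis $\tau(p)=p$ in Theorem~\ref{thm:strong}(c) only excludes this degenerate case.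
\end{remark}

\section{The maximal component}\label{sec:component}

On the generic fiber over $\operatorname{Spec}B$, the trace of $\tau$ counts the points of $Z_\tau\otimes_BQ$. This algebra sees only the components of $\mathcal{Z}_k^\tau$ that dominate $\operatorname{Spec}B$. We must show that such components exist, that there is only one, and that the generic fiber of $Z_\tau$ is that of this component. For $\tau=\tau_d$ the uniqueness is the known fact recalled in the introduction; the proof below covers all $\tau$ and is the only place in the proof where (F3) is used.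

\begin{proposition}\label{prop:component}
The variety $\mathcal{Z}_k^\tau$ has a unique irreducible component of maximal dimension. It is the closure of the image of $V_{\mathrm{reg}}^\tau\times(V^*)^\tau$ in $(V_{\mathrm{reg}}\times V^*)/W\simeq\{\delta\neq0\}\subset\mathcal{Z}_k$. Its coordinate ring $A$ is finite and torsion-free over $B$, of rank $|C_W(\tau)|$, and the surjection $Z_\tau\to A$ induces an isomorphism
\begin{equation}\label{eq:generic}
Z_\tau\otimes_BQ\simeq A\otimes_BQ .
\end{equation}
\end{proposition}

\begin{proof}
\emph{Existence of dominant components.} The fiber of the free $B$-module $Z_B$ at $0$ is $\overline{Z}$. By \eqref{eq:basechange}, Proposition~\ref{prop:etale}, Lemmas~\ref{lem:count} and~\ref{lem:rigid}, and Proposition~\ref{prop:special},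
\begin{equation}\label{eq:total}
\dim_QZ_\tau\otimes_BQ=\operatorname{Tr}(\tau\mid Z_B\otimes_BQ)=\operatorname{Tr}(\tau\mid\overline{Z})=|C_W(\tau)|\neq0 .
\end{equation}
The algebra $Z_\tau$ is finite over $B$, so for a prime $\mathfrak{q}$ of $Z_\tau$ we have $\dim Z_\tau/\mathfrak{q}=\dim B/(\mathfrak{q}\cap B)\le\dim B$, with equality if and only if $\mathfrak{q}\cap B=0$ (here $\mathfrak{q}\cap B$ denotes the preimage of $\mathfrak{q}$ in the domain $B$). The primes with $\mathfrak{q}\cap B=0$ correspond to the primes of $Z_\tau\otimes_BQ$, which exist by \eqref{eq:total}. So $\dim\mathcal{Z}_k^\tau=\dim B$, and the components of maximal dimension correspond to the primes of $Z_\tau\otimes_BQ$.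

\emph{The open set $U=\{\delta\neq0\}$.} Since $\tau$ permutes the hyperplanes and preserves $e_H$, $\tau(\delta)\in\mathbb{C}^\times\delta$. For $s'=\tau s\tau^{-1}$ the form $\tau(\alpha_s)$ is proportional to $\alpha_{s'}$, so $\langle y,\alpha_s\rangle\tau(\alpha_s)^{-1}=\langle\tau y,\alpha_{s'}\rangle\alpha_{s'}^{-1}$; with $c_{s'}=c_s$ this gives $\tau(D_y)=D_{\tau y}$. Thus the isomorphism (F3) is $\tau$-equivariant. The center of $\mathbf{H}_k[\delta^{-1}]$ is $Z[\delta^{-1}]$, because $\delta$ is central and not a zero divisor by \eqref{eq:basis}. If $\sum_w\phi_ww$ is central in $\mathbb{C}[V_{\mathrm{reg}}\times V^*]\rtimes W$, then $\phi_w(w(\psi)-\psi)=0$ for all functions $\psi$, so $\phi_w=0$ for $w\neq1$, and $\phi_1$ is $W$-invariant; the center is $\mathbb{C}[V_{\mathrm{reg}}\times V^*]^W$. Hence $U\simeq(V_{\mathrm{reg}}\times V^*)/W$, $\tau$-equivariantly.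

Suppose the orbit of $(v,\xi)\in V_{\mathrm{reg}}\times V^*$ is $\tau$-fixed. Then some $\tau'\in W\tau$ fixes $v$ and $\xi$. By Corollary~\ref{cor:coinv}(iv), $\tau'=u\tau u^{-1}$ with $u\in W$, and then $u^{-1}(v,\xi)\in V_{\mathrm{reg}}^\tau\times(V^*)^\tau$. So $U^\tau$ is the image of $V_{\mathrm{reg}}^\tau\times(V^*)^\tau$, a nonempty open subset of a vector space, and $U^\tau$ is irreducible.

\emph{Uniqueness.} Let $X$ be a component of maximal dimension. It is finite and dominant over $\operatorname{Spec}B$, hence surjects onto it, and has a point over $(Wa,Wb)$. As $\delta(a)\neq0$, the open subset $X\cap U$ of $X$ is nonempty, hence dense. So $X$ is contained in the closure of $U^\tau$, an irreducible closed subset of $\mathcal{Z}_k^\tau$, and equals it by maximality.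

\emph{The ring $A$.} Write $A=Z_\tau/\mathfrak{q}$. The algebra $Z_\tau\otimes_BQ$ is a quotient of the \'etale algebra $Z_B\otimes_BQ$, so it is reduced. Its only prime, the one induced by $\mathfrak{q}$, is its nilradical, hence is $0$. This gives \eqref{eq:generic}. The domain $A$ is finite over $B$ and $\mathfrak{q}\cap B=0$, so it is torsion-free, and its rank is $|C_W(\tau)|$ by \eqref{eq:generic} and \eqref{eq:total}.
\end{proof}

This proves the first assertion of Theorem~\ref{thm:strong} and part (a).

\section{Local degrees and the end of the proof}\label{sec:end}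

Formula \eqref{eq:total} is global: it adds up the contributions of all points over $0$. Over $B$ itself the points of a fiber cannot be separated, but over the completion $\widehat{B}$ the idempotents of the fiber lift, and the same chain of equalities can be run at one point.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
Let $z\in\mathcal{Z}_k^\tau$ and $y=\Upsilon(z)$. The ring $\widehat{B}$ is a ring of formal power series over $\mathbb{C}$: a complete regular local domain, with maximal ideal $\widehat{\mathfrak{m}}$, flat over $B$ and containing $B$. Put $K=\operatorname{Frac}\widehat{B}\supset Q$.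

The algebra $\widehat{Z}=Z_B\otimes_B\widehat{B}$ is finite free over $\widehat{B}$, and $\widehat{Z}/\widehat{\mathfrak{m}}\widehat{Z}=Z\otimes_P\mathbb{C}_y$. So its local factors are indexed by $\Upsilon^{-1}(y)$. Let $\varepsilon$ be the idempotent of the factor $\widehat{Z}_z=\varepsilon\widehat{Z}$ at $z$. It has the following properties.
\begin{itemize}
\item $\tau(\varepsilon)=\varepsilon$, because $\tau(z)=z$. So $\widehat{Z}_z$ is $\tau$-stable.
\item $\widehat{Z}_z$ is a direct summand of a finite free module over a local ring, hence free, and $\widehat{Z}_z/\widehat{\mathfrak{m}}\widehat{Z}_z=\overline{Z}_z$.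
\item $\widehat{Z}_z\otimes_{\widehat{B}}K$ is a direct factor of $(Z_B\otimes_BQ)\otimes_QK$, hence \'etale over $K$ by Proposition~\ref{prop:etale}.
\item $(\widehat{Z}_z)_\tau=\varepsilon\,(Z_\tau\otimes_B\widehat{B})$. Indeed $Z_\tau\otimes_B\widehat{B}=(\widehat{Z})_\tau$ by \eqref{eq:basechange}, and $\varepsilon(\tau(x)-x)=\tau(\varepsilon x)-\varepsilon x$.
\item $\widehat{A}_z=\varepsilon\,(A\otimes_B\widehat{B})$. Indeed $A\otimes_B\widehat{B}$ is a quotient of $\widehat{Z}$, so it is the product of the images of the local factors of $\widehat{Z}$, each of which is local or zero. The maximal ideals of $A\otimes_B\widehat{B}$ are the points of $(\mathcal{Z}_k^\tau)_{\max}$ over $y$, so the image of $\widehat{Z}_z$ is nonzero if and only if $z\in(\mathcal{Z}_k^\tau)_{\max}$.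
\end{itemize}
Tensor \eqref{eq:generic} with $K$ over $Q$ and multiply by $\varepsilon$: this gives $(\widehat{Z}_z)_\tau\otimes_{\widehat{B}}K\simeq\widehat{A}_z\otimes_{\widehat{B}}K$. By \eqref{eq:basechange}, Lemma~\ref{lem:count} over $K$, and Lemma~\ref{lem:rigid} over $\widehat{B}$,
\[
\operatorname{rank}_{\widehat{B}}\widehat{A}_z=\dim_K(\widehat{Z}_z\otimes_{\widehat{B}}K)_\tau=\operatorname{Tr}(\tau\mid\widehat{Z}_z\otimes_{\widehat{B}}K)=\operatorname{Tr}(\tau\mid\overline{Z}_z).
\]

If $z\notin(\mathcal{Z}_k^\tau)_{\max}$, then $\widehat{A}_z=0$ has rank $0$. Let $z\in(\mathcal{Z}_k^\tau)_{\max}$, so that $\widehat{A}_z\neq0$. The finitely generated torsion-free $B$-module $A$ embeds in $A\otimes_BQ\simeq Q^m$, hence in $B^m$ after clearing denominators. By flatness $A\otimes_B\widehat{B}$ embeds in $\widehat{B}^m$. So $\widehat{A}_z$ is a nonzero torsion-free $\widehat{B}$-module, and its rank is positive.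
\end{proof}

The last step is where $A$, rather than $Z_\tau$, is needed. The algebra $(\widehat{Z}_z)_\tau$ has the same rank as $\widehat{A}_z$ but is nonzero for every $z\in\mathcal{Z}_k^\tau$; at the point $p_V$ of Section~\ref{sec:example} it is a nonzero torsion module.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c) and (d)]
Part (c) is part (b) for $z=p$, $y=0$, combined with Proposition~\ref{prop:special}.

For (d), recall that a morphism of $\mathbb{C}$-schemes of finite type is \'etale at a closed point if and only if it induces an isomorphism of completed local rings. Let $p\in(\mathcal{Z}_k^\tau)_{\max}$ and let $\mathfrak{m}\subset B$ be the ideal of $0$. As $A$ is finite over $B$, $A\otimes_B\widehat{B}=\varprojlim A/\mathfrak{m}^iA$, whose factor at $p$ is $\varprojlim A_p/\mathfrak{m}^iA_p$; since $\mathfrak{m}A_p$ contains a power of the maximal ideal of $A_p$, the ring $\widehat{A}_p$ is the completed local ring of $(\mathcal{Z}_k^\tau)_{\max}$ at $p$. So the map is \'etale at $p$ if and only if $\widehat{B}\to\widehat{A}_p$ is an isomorphism, and in that case the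 rank, which is the sum in (c), equals $1$. Conversely, suppose the sum equals $1$. Then $p\in(\mathcal{Z}_k^\tau)_{\max}$ by (c), and the torsion-free algebra $\widehat{A}_p$ embeds in the one-dimensional $K$-algebra $\widehat{A}_p\otimes_{\widehat{B}}K=K$. It is integral over the normal domain $\widehat{B}$, so $\widehat{A}_p=\widehat{B}$ and the map is \'etale at $p$. Then the completed local ring at $p$ is a ring of formal power series, so $(\mathcal{Z}_k^\tau)_{\max}$ is smooth at $p$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bonnafe}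
C\'edric Bonnaf\'e, \emph{Regular automorphisms and Calogero-Moser families}, arXiv:2112.13685 (2021).

\bibitem{BR}
Bonnaf\'e and Rouquier, \emph{Cherednik algebras and Calogero--Moser cells}.

\bibitem{EG}
Etingof and Ginzburg, Invent. Math. \textbf{147} (2002).

\bibitem{Gordon}
Gordon, Bull. LMS \textbf{35} (2003).

\end{thebibliography}
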